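\title{Benjamini--Schramm limits do not determine the resonances of open quantum graphs}

\begin{abstract}
Attach half-lines to a finite metric graph with Kirchhoff conditions, and place at each scattering resonance, counted with multiplicity, a mass equal to the inverse of the total length of the graph. It was conjectured that, for graphs with bounded degrees and lead numbers and with edge lengths bounded above and below, the Benjamini--Schramm limit of a sequence of graphs determines the vague limit of these measures. We show that this is false: a cycle, and a path whose two ends absorb all waves, have the same local limit and different limiting measures. The conjecture stays false when only unbalanced graphs are allowed, that is, graphs with no vertex having as many leads as internal edge-ends; here the counterexample compares a twisted ring of three tracks with the same ring cut open. We determine for which parameters the conjecture holds, and we show what the local limit does determine: the logarithmic potential in the upper half-plane and, for unbalanced graphs, also the potential below a horizontal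 strip and the integrals against the resonance measure of all functions that are holomorphic near this strip and decay quadratically.
\end{abstract}

\section{The question and the answers}

\subsection{Open quantum graphs and their resonances}

An \emph{open quantum graph} $\mathcal Q$ consists of a finite connected graph $(V,E)$ with $E\neq\emptyset$, loops and multiple edges being allowed; a length $\ell_e>0$ for each edge $e$, which is identified with $[0,\ell_e]$; and a number $\boldsymbol n(v)\in\mathbb N=\{0,1,2,\dots\}$ for each vertex $v$, the number of semi-infinite \emph{leads} $[0,\infty)$ attached at $v$. Kirchhoff conditions are imposed at every vertex. We write $d(v)$ for the number of internal edge-ends at $v$: a loop counts twice, and leads are not counted. Since the graph is connected and has an edge, $d(v)\ge1$. The graph $\mathcal Q$ is \emph{closed} if $\boldsymbol n\equiv0$. A vertex is \emph{balanced} if $\boldsymbol n(v)=d(v)$, and $\mathcal Q$ is \emph{unbalanced} if it has no balanced vertex. A sequence of graphs is called closed or unbalanced if all its members are.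

Let $B$ be the set of the $2|E|$ directed edges. For $b\in B$ let $o(b)$ and $t(b)$ be its origin and terminus, and $\hat b$ its reverse. Put $U(z)=\mathrm{diag}(e^{\mathrm i z\ell_b})_{b\in B}$ and define a matrix $S$ on $B$ by
\[
S_{b'b}=\frac{2}{d(v)+\boldsymbol n(v)}-\delta_{b',\hat b}\quad\text{if } t(b)=v=o(b'),\qquad S_{b'b}=0\quad\text{otherwise}.
\]
A wave arriving at $v$ along $b$ leaves along $b'$ with amplitude $S_{b'b}$; the part of the wave that leaves through the leads does not come back, and $S$ does not record it. Traveling along $b'$ then multiplies the amplitude by $e^{\mathrm iz\ell_{b'}}$. A resonance is a value of $z$ for which some nonzero vector of amplitudes is reproduced by these two steps. In other words, with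
\[
f_{\mathcal Q}(z)=\det(I-U(z)S),
\]
the \emph{resonances} of $\mathcal Q$ are the zeros of the entire function $f_{\mathcal Q}$. They form a multiset $\mathrm{Res}(\mathcal Q)$, in which every zero, including $z=0$ when it is one, is repeated according to its multiplicity as a zero of $f_{\mathcal Q}$. With $\mathcal L_{\mathcal Q}=\sum_e\ell_e$, the \emph{empirical spectral measure} is
\[
\mu_{\mathcal Q}=\frac1{\mathcal L_{\mathcal Q}}\sum_{z\in\mathrm{Res}(\mathcal Q)}\delta_z .
\]

For $D,n_0\in\mathbb N$ and $0<L_{min}\le L_{max}$ let $\mathfrak Q_{D,n_0,L_{min},L_{max}}$ be the class of open quantum graphs with $d(v)\le D$ and $\boldsymbol n(v)\le n_0$ for every vertex, and all edge lengths in $[L_{min},L_{max}]$. We abbreviate it to $\mathfrak Q$ when the parameters are fixed.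

\subsection{Local convergence and the conjecture}

Let $\mathrm{ROQ}$ be the space of rooted open quantum graphs $(\mathcal Q,o)$, where $\mathcal Q$ is connected, possibly infinite, locally finite, with edge lengths $\ell_e>0$ and lead numbers $\boldsymbol n(v)\in\mathbb N$, and $o$ is a vertex; two of them are identified when there is a root-preserving isomorphism that preserves $\boldsymbol n$ and the lengths. For $r\in\mathbb N$, $B_r(\mathcal Q,o)$ is the combinatorial ball of radius $r$ around $o$, with its edge lengths and its values of $\boldsymbol n$. In the \emph{local topology}, $(\mathcal Q_k,o_k)\to(\mathcal Q,o)$ if and only if for every $r$ and all large $k$ there is a root-preserving graph isomorphism $\varphi_k:B_r(\mathcal Q_k,o_k)\to B_r(\mathcal Q,o)$ that preserves $\boldsymbol n$ and satisfies $\max_e|\ell_{\varphi_k(e)}-\ell_e|\to0$ as $k\to\infty$.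

A sequence of finite graphs $(\mathcal Q_N)$ converges to a Borel probability measure $\mathbb P$ on $\mathrm{ROQ}$ \emph{in the sense of Benjamini--Schramm} if, for $v$ uniformly random among the vertices of $\mathcal Q_N$, the law of $(\mathcal Q_N,v)$ converges weakly to $\mathbb P$. We then call $\mathbb P$ the BS limit. It records the frequencies of all local patterns, and nothing else. The following was proposed in \cite{Ingremeau}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $D,n_0\in\mathbb N$, $0<L_{min}\le L_{max}$, and let $\mathbb P$ be a Borel probability measure on $\mathrm{ROQ}$. There is a locally finite Borel measure $\mu_{\mathbb P}$ on $\mathbb C$ such that, whenever a sequence $(\mathcal Q_N)$ in $\mathfrak Q_{D,n_0,L_{min},L_{max}}$ converges to $\mathbb P$ in the sense of Benjamini--Schramm, $\mu_{\mathcal Q_N}\to\mu_{\mathbb P}$ vaguely, i.e.\ $\int\chi\,d\mu_{\mathcal Q_N}\to\int\chi\,d\mu_{\mathbb P}$ for all $\chi\in C_c(\mathbb C)$.}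
\medskip

It is known to hold for unbalanced graphs when $\mathbb P$ is supported on closed graphs, and its analogue is known for closed graphs.

\subsection{What to expect}

There is a good reason to believe the conjecture. Consider the normalized potential
\[
V_{\mathcal Q}(z)=\frac1{\mathcal L_{\mathcal Q}}\log|f_{\mathcal Q}(z)|,\qquad \Delta V_{\mathcal Q}=2\pi\mu_{\mathcal Q}.
\]
We shall see that $\|S\|\le1$. Hence $\|U(z)S\|<1$ for $\operatorname{Im}z>0$, and there
\[
V_{\mathcal Q}(z)=-\frac1{\mathcal L_{\mathcal Q}}\operatorname{Re}\sum_{k\ge1}\frac1k\operatorname{tr}\big((U(z)S)^k\big).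
\]
The $k$-th trace is a sum over closed walks of $k$ steps, so it is a sum over vertices of local quantities, and the BS limit determines its normalized limit. Thus the BS limit determines the limit of $V_{\mathcal Q_N}$ in the upper half-plane. If $\mathcal Q$ is unbalanced, $S$ is invertible, and $f_{\mathcal Q}=\det(-US)\det(I-(US)^{-1})$ gives a similar expansion far down in the lower half-plane.

The resonances, however, lie where neither expansion converges, and a potential known only outside a region need not determine the measure inside: the uniform probability measure on a circle and the point mass at its center have the same logarithmic potential outside the circle. For closed graphs this freedom is absent: $S$ is orthogonal, the two expansions converge in the open upper and lower half-planes, and the potential is known off the real line, that is, almost everywhere. For open graphs the freedom can be present, and our examples use it.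

\subsection{Results}

\begin{theorem}\label{thm:cycle}
Let $D\ge2$, $n_0\ge1$, $0<L_{min}\le L_{max}$. There are two sequences in $\mathfrak Q_{D,n_0,L_{min},L_{max}}$ with the same BS limit whose empirical spectral measures converge vaguely to different measures. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:unbalanced}
Let $D\ge3$, $n_0\ge1$, $0<L_{min}\le L_{max}$. There are two sequences of \emph{unbalanced} graphs in $\mathfrak Q_{D,n_0,L_{min},L_{max}}$, with all edge lengths equal, with the same BS limit, whose empirical spectral measures converge vaguely to different measures.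
\end{theorem}

\begin{theorem}\label{thm:parameters}
For given $(D,n_0,L_{min},L_{max})$, the conjecture is true if and only if $n_0=0$ or $D\le1$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Put $\kappa=\log(D+n_0)/L_{min}$, and let $\mathbb P$ be the BS limit of some sequence in $\mathfrak Q=\mathfrak Q_{D,n_0,L_{min},L_{max}}$.
\begin{enumerate}
\item There is a function $u_{\mathbb P}:\mathbb C\to[-\infty,\infty)$, depending only on $\mathbb P$, such that $\limsup V_{\mathcal Q_N}(z)\le u_{\mathbb P}(z)$ for every sequence in $\mathfrak Q$ converging to $\mathbb P$ and every $z$. Moreover $V_{\mathcal Q_N}(z)\to u_{\mathbb P}(z)\in\mathbb R$ in each of these cases: $\operatorname{Im}z>0$; $\operatorname{Im}z<-\kappa$ and the $\mathcal Q_N$ are unbalanced; $\operatorname{Im}z<0$ and the $\mathcal Q_N$ are closed.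
\item If $(\mathcal Q_N)$ is an unbalanced sequence in $\mathfrak Q$ converging to $\mathbb P$, then $\mathrm{Res}(\mathcal Q_N)\subset\{-\kappa\le\operatorname{Im}z\le0\}$. For every $h$ holomorphic in some strip $\{-\kappa-\delta<\operatorname{Im}z<\delta\}$, $\delta>0$, with $|h(z)|\le C(1+|\operatorname{Re}z|)^{-2}$ there, $\int h\,d\mu_{\mathcal Q_N}$ converges to a limit depending only on $\mathbb P$ and $h$.
\item Suppose there is a closed Lebesgue-null set $K\subset\mathbb C$ such that on every component of $\mathbb C\setminus K$ the function $u_{\mathbb P}$ equals a.e.\ a harmonic function, and every component of $\mathbb C\setminus K$ meets $\{\operatorname{Im}z>0\}\cup\{\operatorname{Im}z<-\kappa\}$. Then $\mu_{\mathcal Q_N}\to\frac1{2\pi}\Delta u_{\mathbb P}$ vaguely for every unbalanced sequence in $\mathfrak Q$ converging to $\mathbb P$.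
\item Part \textup{3} applies with $K=\mathbb R$ if $\mathbb P$ is supported on closed graphs; this recovers the known result quoted above. For closed sequences in $\mathfrak Q$ converging to $\mathbb P$, $\mu_{\mathcal Q_N}$ converges vaguely to a limit depending only on $\mathbb P$.
\end{enumerate}
\end{theorem}

So for unbalanced graphs the local limit determines the limits of all the holomorphic moments of part 2, while Theorem \ref{thm:unbalanced} shows that it does not determine the limiting measure: two limiting measures can differ inside the strip although their potentials agree outside it. We do not settle whether the conjecture holds for unbalanced graphs with $D=2$.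

Section \ref{sec:cycle} contains the first counterexample. Section \ref{sec:potential} collects estimates, Section \ref{sec:positive} proves Theorem \ref{thm:positive}, and Section \ref{sec:parameters} proves Theorem \ref{thm:parameters}. Section \ref{sec:ring} constructs the unbalanced counterexample; the only input of its proof from Section \ref{sec:positive} is that the limiting potential in the upper half-plane depends only on the BS limit.

\section{A cycle and a path}\label{sec:cycle}

We begin with an elementary criterion, used for both counterexamples.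

\begin{lemma}\label{lem:bs}
Let $(G_1,x_1),\dots,(G_k,x_k)\in\mathrm{ROQ}$ and $p_1+\dots+p_k=1$ with $p_\tau\geq 0$. Let the vertices of each $\mathcal Q_N$ be divided into types $1,\dots,k$. Suppose that for all $r$ and $\tau$ the proportion of vertices $v$ of $\mathcal Q_N$ that have type $\tau$ and for which $B_r(\mathcal Q_N,v)$ and $B_r(G_\tau,x_\tau)$ are isomorphic (as rooted graphs with lengths and leads) tends to $p_\tau$. Then $(\mathcal Q_N)$ converges to $\sum_\tau p_\tau\delta_{(G_\tau,x_\tau)}$ in the sense of Benjamini--Schramm.
\end{lemma}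

\begin{proof}
Let $X_{N,\tau,r}$ be the set of the vertices in question; it decreases as $r$ grows. Choose $r_N\to\infty$ so slowly that the proportion of $X_{N,\tau,r_N}$ still tends to $p_\tau$ for each $\tau$. Let $\Phi$ be bounded and continuous on $\mathrm{ROQ}$. Then $\sup_{v\in X_{N,\tau,r_N}}|\Phi(\mathcal Q_N,v)-\Phi(G_\tau,x_\tau)|\to0$: otherwise there would be $N_i\to\infty$ and $v_i\in X_{N_i,\tau,r_{N_i}}$ for which these differences stay away from $0$, although $(\mathcal Q_{N_i},v_i)\to(G_\tau,x_\tau)$. The vertices outside $\bigcup_\tau X_{N,\tau,r_N}$ have proportion tending to $0$, so the average of $\Phi(\mathcal Q_N,\cdot)$ tends to $\sum_\tau p_\tau\Phi(G_\tau,x_\tau)$.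
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:cycle}]
Let $L=L_{min}$. Let $\mathcal C_N$, $N\ge3$, be the cycle with $N$ edges of length $L$ and no leads. Let $\mathcal P_N$ be the path with $N$ edges of length $L$, one lead at each endpoint and none elsewhere. Both lie in $\mathfrak Q_{D,n_0,L_{min},L_{max}}$. For each $r$, all but a bounded number of vertices of $\mathcal P_N$ have distance more than $r$ from both ends, so by Lemma \ref{lem:bs} both sequences converge to the Dirac mass at the line $\mathbb Z$ with edges of length $L$, no leads, and root $0$.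

At a vertex with $d=2$ and $\boldsymbol n=0$ we have $S_{b'b}=1-\delta_{b',\hat b}$: everything is transmitted, nothing is reflected. At an endpoint of $\mathcal P_N$, where $d=\boldsymbol n=1$, the only entry of $S$ is $\frac2{1+1}-1=0$: everything leaves through the lead.

For $\mathcal C_N$, therefore, $US$ is a weighted permutation with two cycles, the two ways around, each of weight $e^{\mathrm iNLz}$. So $f_{\mathcal C_N}(z)=(1-e^{\mathrm iNLz})^2$, the resonances are the points $2\pi k/(NL)$, $k\in\mathbb Z$, with multiplicity $2$, and
\[
\mu_{\mathcal C_N}\longrightarrow\tfrac1\pi\,dx\quad\text{on }\mathbb R .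
\]
For $\mathcal P_N$, $US$ moves a wave one step in its direction until it leaves the graph. So $US$ is nilpotent, $f_{\mathcal P_N}\equiv1$, and $\mu_{\mathcal P_N}=0$. The two limits differ.
\end{proof}

In terms of potentials, $V_{\mathcal C_N}(z)\to2\max(0,-\operatorname{Im}z)$ for $z\notin\mathbb R$, while $V_{\mathcal P_N}=0$. The two agree in the upper half-plane, as they must, and differ below. In each direction of travel the matrices are a cyclic shift and a nilpotent shift, which differ in a single entry; that entry is decisive when $|e^{\mathrm iLz}|>1$.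

This example depends on the balanced endpoints. If the endpoints of the path carry fixed numbers $\boldsymbol n_1,\boldsymbol n_2\ne1$ of leads, they reflect waves with amplitudes $r_i=\frac{1-\boldsymbol n_i}{1+\boldsymbol n_i}\neq0$. Then $US$ is a single weighted cycle of length $2N$ and $f=1-r_1r_2e^{2\mathrm iNLz}$. Its zeros have spacing $\pi/(NL)$ and imaginary part $\log|r_1r_2|/(2NL)\to0$, so the limiting measure is again $\frac1\pi dx$: a wave that travels to the right is reflected and returns, and the path behaves like the cycle. In our counterexample with unbalanced graphs the two directions of travel will be made unequal.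

\section{Norm bounds and compactness}\label{sec:potential}

\subsection{The scattering at the vertices}

Put $q_v=\frac{2}{d(v)+\boldsymbol n(v)}$ and $Q=\mathrm{diag}(q_v)_{v\in V}$. Let $J$ be the permutation matrix of $b\mapsto\hat b$, and let $O,T$ be the $B\times V$ matrices $O_{bv}=1_{o(b)=v}$, $T_{bv}=1_{t(b)=v}$. Then $JO=T$, $UJ=JU$, and
\begin{equation}\label{eq:S}
S=OQT^{\top}-J=(OQO^{\top}-I)J .
\end{equation}
The matrix $OQO^\top-I$ is symmetric and block diagonal over vertices, with blocks $q_v\mathbf 1\mathbf 1^\top-I$ of size $d(v)\ge 1$. The eigenvalues of such a block are $-1$, with multiplicity $d(v)-1$, and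
\[
q_vd(v)-1=\frac{d(v)-\boldsymbol n(v)}{d(v)+\boldsymbol n(v)} .
\]
Hence $\|S\|\le1$. Moreover $S$ is invertible exactly when $\mathcal Q$ is unbalanced, and then $\|S^{-1}\|\le D+n_0$ for $\mathcal Q\in\mathfrak Q$, since $|d(v)-\boldsymbol n(v)|\ge1$. If $\mathcal Q$ is closed, $S$ is orthogonal.

\subsection{Bounds for the potential}

Let $\mathcal Q\in\mathfrak Q$ and $A=A_{\mathcal Q}(z)=I-U(z)S$, a matrix of size $2|E|$. Since every edge has length at least $L_{min}$,
\[
\frac{2|E|}{\mathcal L_{\mathcal Q}}\le\frac2{L_{min}} .
\]
If $\|A^{-1}\|\le C$ with $C\ge1$, then $|\det A|\ge C^{-2|E|}$, and so $V_{\mathcal Q}(z)\ge-\frac2{L_{min}}\log C$. We use three bounds; recall that $|e^{\mathrm iz\ell}|=e^{-\ell\operatorname{Im}z}$.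

First, for all $z$,
\begin{equation}\label{eq:upper}
\|A\|\le1+e^{|\operatorname{Im}z|L_{max}},\qquad V_{\mathcal Q}(z)\le\tfrac2{L_{min}}\log\big(1+e^{|\operatorname{Im}z|L_{max}}\big).
\end{equation}
Second, if $\operatorname{Im}z>0$, then $\|US\|\le e^{-L_{min}\operatorname{Im}z}<1$, and so
\begin{equation}\label{eq:above}
\|A^{-1}\|\le\big(1-e^{-L_{min}\operatorname{Im}z}\big)^{-1},\qquad V_{\mathcal Q}(z)\ge\tfrac2{L_{min}}\log\big(1-e^{-L_{min}\operatorname{Im}z}\big).
\end{equation}
Third, let $\mathcal Q$ be unbalanced and $\operatorname{Im}z<-\kappa$, where $\kappa=\log(D+n_0)/L_{min}$; here $\kappa\ge0$, because $D\ge1$ when $\mathfrak Q$ is not empty. Then $\|(US)^{-1}\|\le\rho:=(D+n_0)e^{L_{min}\operatorname{Im}z}<1$, and $A=-US\,(I-(US)^{-1})$ gives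
\begin{equation}\label{eq:below}
\|A^{-1}\|\le\frac\rho{1-\rho},\qquad V_{\mathcal Q}(z)\ge-\tfrac2{L_{min}}\log\max\Big(1,\frac\rho{1-\rho}\Big).
\end{equation}
For closed $\mathcal Q$, where $\|S^{-1}\|=1$, the same holds for all $\operatorname{Im}z<0$ with $\rho=e^{L_{min}\operatorname{Im}z}$. This is the only place where the absence of balanced vertices is used; with a balanced vertex $S$ is singular, and the path of Section \ref{sec:cycle} shows that the BS limit then need not determine the potential below. In particular, there are no resonances in the half-planes where \eqref{eq:above} or \eqref{eq:below} applies.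

\subsection{Compactness}

We recall the compactness theorem for subharmonic functions \cite[Thm 4.1.9]{Hormander}: \emph{a sequence of subharmonic functions $\not\equiv-\infty$ on $\mathbb C$ that is locally uniformly bounded above and does not tend to $-\infty$ locally uniformly has a subsequence converging in $L^1_{loc}$ to a subharmonic function.} By \eqref{eq:upper}, and by \eqref{eq:above} at $z=\mathrm i$, this applies to every subsequence of $(V_{\mathcal Q_N})$, for every sequence in $\mathfrak Q$.

If $V_{\mathcal Q_N}\to v$ in $L^1_{loc}$, then $\mu_{\mathcal Q_N}=\frac1{2\pi}\Delta V_{\mathcal Q_N}\to\frac1{2\pi}\Delta v$ as distributions, hence vaguely, since the measures are positive. A further subsequence of $(V_{\mathcal Q_N})$ converges to $v$ a.e. Consequently, if $V_{\mathcal Q_N}\to V$ a.e., then every subsequential $L^1_{loc}$ limit equals $V$ a.e., so $V_{\mathcal Q_N}\to V$ in $L^1_{loc}$ and $\mu_{\mathcal Q_N}\to\frac1{2\pi}\Delta V$ vaguely.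

\section{What the local limit determines}\label{sec:positive}

In this section we prove Theorem \ref{thm:positive}. The function $\log|\det A|=\frac12\operatorname{tr}\log A^*A$ (with $\log0=-\infty$) is not a sum of local quantities, and since the logarithm is singular at $0$ it cannot be approximated uniformly by such sums. Continuous functions of $A^*A$ are harmless.

\begin{lemma}\label{lem:local}
Let $(\mathcal Q_N)$ in $\mathfrak Q$ converge to $\mathbb P$ and let $F$ be a real continuous function on $[0,\infty)$. For every $z$, with $A=A_{\mathcal Q_N}(z)$, the numbers $\frac1{\mathcal L_{\mathcal Q_N}}\operatorname{tr}F(A^*A)$ converge to a limit depending only on $\mathbb P$, $F$ and $z$.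
\end{lemma}

\begin{proof}
By \eqref{eq:upper} the spectrum of $A^*A$ lies in a compact interval independent of $N$, and there are $2|E|\le2\mathcal L_{\mathcal Q_N}/L_{min}$ eigenvalues. Approximating $F$ uniformly on this interval by polynomials, we may assume that $F$ is a polynomial. Then
\[
\operatorname{tr}F(A^*A)=\sum_v\Theta(\mathcal Q_N,v),\qquad\Theta(\mathcal Q,v)=\sum_{o(b)=v}F(A^*A)_{bb}.
\]
The entry $A_{b'b}$ vanishes unless $b'=b$ or $o(b')=t(b)$, and it depends only on $\ell_{b'}$ and on $d,\boldsymbol n$ at $t(b)$. So $\Theta(\mathcal Q,v)$ is a finite expression in the data of a ball around $v$ of radius depending only on $\deg F$. Here $d$ and $\boldsymbol n$ are locally constant for the local topology and the lengths enter continuously, so $\Theta$ is continuous on $\mathrm{ROQ}$. On graphs of the class it is bounded by $D\sup|F|$, the supremum being over the interval above, and truncating it at this height makes it bounded everywhere. Hence the average of $\Theta(\mathcal Q_N,v)$ over $v$ converges to a limit determined by $\mathbb P$. In the same way $\mathcal L_{\mathcal Q_N}/|V_N|$,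 where $V_N$ is the vertex set of $\mathcal Q_N$, is the average over $v$ of $\frac12\sum_{o(b)=v}\ell_b\in[\frac12L_{min},\frac12DL_{max}]$, so it converges to a positive limit determined by $\mathbb P$. Take the quotient.
\end{proof}

\begin{proof}[Proof of part 1]
For $\varepsilon>0$ put
\[
u_\varepsilon(z)=\lim_N\frac1{2\mathcal L_{\mathcal Q_N}}\operatorname{tr}\log(A^*A+\varepsilon),
\]
which exists and depends only on $\mathbb P$ by Lemma \ref{lem:local}. It does not increase as $\varepsilon\downarrow0$; let $u_{\mathbb P}=\inf_{\varepsilon>0}u_\varepsilon$. From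
\[
V_{\mathcal Q_N}=\frac1{2\mathcal L_{\mathcal Q_N}}\operatorname{tr}\log A^*A\le\frac1{2\mathcal L_{\mathcal Q_N}}\operatorname{tr}\log(A^*A+\varepsilon)
\]
we get $\limsup V_{\mathcal Q_N}\le u_\varepsilon$ for every $\varepsilon$, hence $\limsup V_{\mathcal Q_N}\le u_{\mathbb P}$.

In the three cases listed, \eqref{eq:above} and \eqref{eq:below} bound $\|A^{-1}\|$ uniformly in $N$, so $A^*A\ge s$ for some $s>0$ independent of $N$. Since $\log(x+\varepsilon)-\log x\le\varepsilon/s$ for $x\ge s$, the two sides above differ by at most $\frac{2|E|}{2\mathcal L_{\mathcal Q_N}}\frac\varepsilon s\le\frac{\varepsilon}{sL_{min}}$. Hence $\liminf V_{\mathcal Q_N}\ge u_\varepsilon-\frac\varepsilon{sL_{min}}\geq u_{\mathbb P}-\frac\varepsilon{sL_{min}}$ for every $\varepsilon$, and $V_{\mathcal Q_N}(z)\to u_{\mathbb P}(z)$. The limit is finite by \eqref{eq:upper}, \eqref{eq:above} and \eqref{eq:below}.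
\end{proof}

\begin{proof}[Proof of part 2]
By \eqref{eq:above} and \eqref{eq:below}, the resonances lie in $\Sigma=\{-\kappa\le\operatorname{Im}z\le0\}$. We first show that $(\mu_{\mathcal Q_N})$ is precompact with uniformly small tails, and then that $h$, being harmonic, does not distinguish between two limit points, whose potentials agree outside $\Sigma$.

\emph{Uniform bounds.} Let $R_0=\kappa+3$. By \eqref{eq:upper} and \eqref{eq:above} there are constants $C_1,C_2\ge0$, independent of $N$ and of $x\in\mathbb R$, with $V_{\mathcal Q_N}\le C_1$ on $|\operatorname{Im}z|\le2R_0+1$ and $V_{\mathcal Q_N}(x+\mathrm i)\ge-C_2$. Let $B_x$ be the open disc of radius $R_0$ around $x+\mathrm i$. The sub-mean value inequality gives $\int_{B_x}V_{\mathcal Q_N}\ge-C_2\pi R_0^2$, and $|V|\le2C_1-V$ where $V\le C_1$, so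
\begin{equation}\label{eq:L1}
\int_{B_x}|V_{\mathcal Q_N}|\le(2C_1+C_2)\pi R_0^2 .
\end{equation}
Jensen's formula on the circle of radius $2R_0$ around $x+\mathrm i$, in which each zero in $B_x$ contributes at least $\log2$, gives
\begin{equation}\label{eq:mass}
\mu_{\mathcal Q_N}(B_x)\log2\le C_1+C_2 .
\end{equation}
The disc $B_x$ contains $\Sigma\cap\{|\operatorname{Re}z-x|\le1\}$, since $\sqrt{1+(\kappa+1)^2}\le\kappa+2<R_0$. By \eqref{eq:mass} the measures $\mu_{\mathcal Q_N}$ are vaguely precompact, and the tails $\int_{|\operatorname{Re}z|>R}|h|\,d\mu_{\mathcal Q_N}$ tend to $0$ as $R\to\infty$, uniformly in $N$. So along a subsequence with $\mu_{\mathcal Q_N}\to\mu$ vaguely we have $\int h\,d\mu_{\mathcal Q_N}\to\int h\,d\mu$. It remains to show that $\int h\,d\mu=\int h\,d\mu'$ whenever $\mu,\mu'$ are vague limits along subsequences of two, possibly different, unbalanced sequences in $\mathfrak Q$ converging to $\mathbb P$.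

\emph{Comparison.} Passing to further subsequences, let $v,v'$ be the $L^1_{loc}$ limits of the corresponding potentials, and $g=v-v'$. Then $\Delta g=2\pi(\mu-\mu')$. By part 1, $g=0$ a.e.\ outside $\Sigma$. By \eqref{eq:L1}, which passes to $v$ and $v'$, $\int_{\Sigma\cap\{|\operatorname{Re}z|\le2R\}}|g|=O(R)$ for $R\ge1$. Write $z=x+\mathrm iy$. Let $\theta\in C_c^\infty((-\kappa-\frac\delta2,\frac\delta2))$ be $1$ near $[-\kappa,0]$, considered as a function of $y$, and let $\chi_R(x)=\chi(x/R)$ with $\chi\in C_c^\infty((-2,2))$ and $\chi=1$ on $[-1,1]$. Near $\Sigma$ we have $\theta=1$ and $\Delta h=0$, so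
\[
\int h\chi_R\theta\,d(\mu-\mu')=\frac1{2\pi}\int g\,\Delta(h\chi_R\theta)\,dx\,dy=\frac1{2\pi}\int_\Sigma g\,\big(2\,\partial_xh\,\chi_R'+h\chi_R''\big)\,dx\,dy .
\]
On $\Sigma$ we have $|h|+|\partial_xh|=O((1+|x|)^{-2})$, the derivative by Cauchy's estimate on discs of radius $\delta/2$. Since $\chi_R'=O(R^{-1})$ and $\chi_R''=O(R^{-2})$ live on $R\le|x|\le2R$, the right-hand side is $O(R\cdot R^{-1}\cdot R^{-2})=O(R^{-2})$. As $R\to\infty$, the left-hand side tends to $\int h\,d(\mu-\mu')$, because \eqref{eq:mass} passes to $\mu,\mu'$, the discs being open.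
\end{proof}

\begin{proof}[Proof of part 3]
Let $v$ be any subsequential $L^1_{loc}$ limit of $V_{\mathcal Q_N}$. By part 1, $v\le u_{\mathbb P}$ a.e., with equality a.e.\ on $\{\operatorname{Im}z>0\}\cup\{\operatorname{Im}z<-\kappa\}$. Let $\Omega$ be a component of $\mathbb C\setminus K$, and $H$ a harmonic function on $\Omega$ with $u_{\mathbb P}=H$ a.e. The function $v-H$ is subharmonic on $\Omega$. Since the value of a subharmonic function at a point is the limit of its averages over shrinking discs, $v-H\le0$ everywhere on $\Omega$, and $v-H=0$ everywhere on the nonempty open set where $\Omega$ meets the two half-planes. By the strong maximum principle $v=H$ on $\Omega$. As $K$ is null, $v=u_{\mathbb P}$ a.e. Every subsequential limit being the same, $V_{\mathcal Q_N}\to u_{\mathbb P}$ in $L^1_{loc}$ and $\mu_{\mathcal Q_N}\to\frac1{2\pi}\Delta u_{\mathbb P}$ vaguely.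
\end{proof}

\begin{proof}[Proof of part 4]
For closed sequences, part 1 gives $V_{\mathcal Q_N}\to u_{\mathbb P}$ off $\mathbb R$, hence a.e., and the end of Section \ref{sec:potential} gives $\mu_{\mathcal Q_N}\to\frac1{2\pi}\Delta u_{\mathbb P}$.

Now let $\mathbb P$ be supported on closed graphs, let $(\mathcal Q_N)$ in $\mathfrak Q$ converge to $\mathbb P$, and let $\mathcal Q_N'\in\mathfrak Q$ be $\mathcal Q_N$ with all leads removed. For each $r$ the event $\{\boldsymbol n=0\text{ on }B_r\}$ is open and closed in $\mathrm{ROQ}$ and has $\mathbb P$-probability $1$. By weak convergence, $B_r(\mathcal Q_N,v)=B_r(\mathcal Q_N',v)$ with probability tending to $1$ for a uniformly random vertex $v$. The proof of Lemma \ref{lem:local} uses only averages of bounded functions of balls of fixed radius, and these averages have the same limits along $(\mathcal Q_N)$ and $(\mathcal Q_N')$. Hence $u_\varepsilon$, and so $u_{\mathbb P}$, can be computed from $(\mathcal Q_N')$. By the argument of part 1 for closed graphs, $V_{\mathcal Q_N'}\to u_{\mathbb P}$ pointwise off $\mathbb R$. There the $V_{\mathcal Q_N'}$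 are harmonic and, by \eqref{eq:upper}, \eqref{eq:above} and \eqref{eq:below}, locally uniformly bounded, so their pointwise limit $u_{\mathbb P}$ is harmonic off $\mathbb R$. Both components of $\mathbb C\setminus\mathbb R$ meet $\{\operatorname{Im}z>0\}\cup\{\operatorname{Im}z<-\kappa\}$, so $K=\mathbb R$ satisfies the hypotheses of part 3.
\end{proof}

\section{The parameters for which the conjecture holds}\label{sec:parameters}

\begin{proof}[Proof of Theorem \ref{thm:parameters}]
If $D\ge2$ and $n_0\ge1$, the conjecture fails by Theorem \ref{thm:cycle}. Conversely, let $n_0=0$ or $D\le1$. If $\mathbb P$ is not the BS limit of any sequence in the class, put $\mu_{\mathbb P}=0$; there is nothing to prove. This covers $D=0$, since then the class is empty. If $n_0=0$, all graphs of the class are closed, and Theorem \ref{thm:positive}, part 4, applies.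

Let $D=1$. Every graph of the class is a single edge of length $\ell$ with two distinct ends that carry $\boldsymbol n_1,\boldsymbol n_2$ leads. Here
\[
f(z)=1-r_1r_2e^{2\mathrm iz\ell},\qquad r_i=\frac{1-\boldsymbol n_i}{1+\boldsymbol n_i}.
\]
The rooted graphs that are a single non-loop edge form an open and closed subset of $\mathrm{ROQ}$, on which the data $(\ell,\{\boldsymbol n_1,\boldsymbol n_2\})$, with an unordered pair, are a continuous function that does not depend on which end is the root. Along a BS-convergent sequence in the class the laws of these data are Dirac masses in a fixed compact set, and they converge weakly to a law determined by $\mathbb P$. Therefore the lengths converge, $\ell_N\to\ell$, the pair is eventually constant, and both limits are determined by $\mathbb P$. Then $f_{\mathcal Q_N}\to1-r_1r_2e^{2\mathrm iz\ell}\not\equiv0$ locally uniformly. By Hurwitz' theorem $\mu_{\mathcal Q_N}$ converges vaguely to $\frac1\ell$ times the counting measure of the zeros of this limit.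
\end{proof}

\section{A twisted ring and a twisted strip}\label{sec:ring}

\subsection{The mechanism in its smallest form}

Let $a,b$ be complex numbers with $|a|>|b|$, and let $N\ge4$ be even. Let $T_N$ be the $N\times N$ matrix with $a$ just above the diagonal, $b$ just below, and zeros elsewhere. Let $R_N$ be the circulant matrix obtained from $T_N$ by adding $b$ in the upper right corner and $a$ in the lower left corner. Then $\det T_N=(-ab)^{N/2}$. The eigenvalues of $R_N$ are $a\beta+b\beta^{-1}$ with $\beta^N=1$, so, with $\zeta^2=-b/a$,
\[
|\det R_N|=|a|^N\prod_{\beta^N=1}|\beta-\zeta||\beta+\zeta|=|a|^N\,|1-\zeta^N|^2 .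
\]
As $|\zeta|<1$,
\[
|\det R_N|^{1/N}\to|a|,\qquad|\det T_N|^{1/N}=|ab|^{1/2}<|a| .
\]
On the path, what goes to the right must come back, and the determinant sees the geometric mean of the two hopping weights. On the ring one can go around in the favorable direction, and it sees the larger one. For $b=0$ these are, up to the factor $a$, the cyclic and the nilpotent shift of Section \ref{sec:cycle}.

So we look for graphs in which the weights for moving right and moving left have different moduli. At first sight symmetry forbids this: waves on a graph pass from $v$ to $v'$ with the same weight as from $v'$ to $v$. The way out is to give the graph a transverse symmetry $\mathbb Z/3$ and to split functions according to the characters $j\mapsto\omega^j$, $\omega^3=1$. If the steps to the right are a straight one, of weight $s_1$, and one that raises $j$ by $1$, of weight $s_2$, then in the sector of $\omega$ one direction has weight $a=s_1+\omega s_2$ and the other $b=s_1+\bar\omega s_2$. These have different moduli when $\omega$ is not real and $s_1/s_2$ is not real. The full matrix remains symmetric: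 the sectors $\omega$ and $\bar\omega$ exchange $a$ and $b$. To have $s_1/s_2$ not real we give the two steps different lengths.

\subsection{Reduction to the vertices}

To compute $f_{\mathcal Q}$ we pass from the $2|E|$ directed edges to the vertices. Let
\[
\alpha(u)=\frac{1+u^2}{2(1-u^2)},\qquad\gamma(u)=\frac u{1-u^2},
\]
put $u_e=e^{\mathrm iz\ell_e}$, and let $\delta_v$ be the column vector that is $1$ at $v$ and $0$ elsewhere.

\begin{lemma}\label{lem:vertex}
If $u_e^2\ne1$ for all $e$, then $f_{\mathcal Q}(z)=\prod_vq_v\prod_e(1-u_e^2)\,\det K$, where, with $v,v'$ denoting the ends of $e$,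
\[
K=\sum_v\tfrac{\boldsymbol n(v)}2\delta_v\delta_v^\top+\sum_eK_e,\qquad K_e=\alpha(u_e)\big(\delta_v\delta_v^\top+\delta_{v'}\delta_{v'}^\top\big)-\gamma(u_e)\big(\delta_v\delta_{v'}^\top+\delta_{v'}\delta_v^\top\big).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:S}, $I-US=(I+UJ)-UOQT^\top$. On each pair $\{b,\hat b\}$ the matrix $I+UJ$ is $\begin{pmatrix}1&u_e\\u_e&1\end{pmatrix}$, so $\det(I+UJ)=\prod_e(1-u_e^2)$ and $(I+UJ)^{-1}=(I-UJ)(I-U^2)^{-1}$. By Sylvester's identity $\det(I-XY)=\det(I-YX)$,
\[
f_{\mathcal Q}=\prod_e(1-u_e^2)\,\det\big(I_V-QT^\top(I+UJ)^{-1}UO\big).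
\]
Since $U$ and $J$ commute and $JO=T$,
\[
T^\top(I+UJ)^{-1}UO=T^\top U(I-U^2)^{-1}O-T^\top U^2(I-U^2)^{-1}T .
\]
The first term has $(v,v')$ entry $\sum\gamma(u_b)$ over all $b$ from $v'$ to $v$. The second matrix $T^\top U^2(I-U^2)^{-1}T$ is diagonal, with entries $\sum_{t(b)=v}\frac{u_b^2}{1-u_b^2}$. Factor out $Q$ and write $q_v^{-1}=\frac{\boldsymbol n(v)}2+\sum_{t(b)=v}\frac12$. As $\frac12+\frac{u^2}{1-u^2}=\alpha(u)$, the matrix that remains is $K$.
\end{proof}

A lead-free vertex of degree $2$ is transparent. This lets us treat an edge of length $2L$ as two edges of length $L$.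

\begin{lemma}\label{lem:subdivision}
Inserting a vertex $x$ with $d(x)=2$ and $\boldsymbol n(x)=0$ inside an edge does not change $f_{\mathcal Q}$.
\end{lemma}

\begin{proof}
Let the edge $e$ with ends $v,v'$ be divided into $e_1$ at $v$ and $e_2$ at $v'$, so $u_e=u_1u_2$; write $p=u_1^2$, $s=u_2^2$, and $\alpha_i=\alpha(u_i)$, $\gamma_i=\gamma(u_i)$. Both sides are entire in $z$, so we may assume that $p,s,ps$ and the other $u_{e'}^2$ differ from $1$, which excludes only a discrete set of $z$. The diagonal entry of the new matrix at $x$ is
\[
\alpha_1+\alpha_2=\frac{(1+p)(1-s)+(1+s)(1-p)}{2(1-p)(1-s)}=\frac{1-ps}{(1-p)(1-s)}=:\eta\ne0,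
\]
and its column at $x$ restricted to the old vertices is $-k$ with $k=\gamma_1\delta_v+\gamma_2\delta_{v'}$. Eliminating $x$, we find that its determinant is $\eta$ times the determinant of the matrix on the old vertices in which $K_e$ is replaced by
\[
\alpha_1\delta_v\delta_v^\top+\alpha_2\delta_{v'}\delta_{v'}^\top-\eta^{-1}kk^\top .
\]
This is $K_e$ itself, also when $v=v'$, because $\gamma_1\gamma_2/\eta=\frac{u_1u_2}{1-ps}=\gamma(u_e)$ and
\[
\alpha_1-\frac{\gamma_1^2}\eta=\frac{1+p}{2(1-p)}-\frac{p(1-s)}{(1-p)(1-ps)}=\frac{(1+p)(1-ps)-2p(1-s)}{2(1-p)(1-ps)}=\frac{(1-p)(1+ps)}{2(1-p)(1-ps)}=\alpha(u_e),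
\]
and, exchanging the roles of $p$ and $s$, $\alpha_2-\gamma_2^2/\eta=\alpha(u_e)$. Finally $q_x=1$ and $(1-p)(1-s)\eta=1-u_e^2$, so the products in Lemma \ref{lem:vertex} agree.
\end{proof}

\subsection{The graphs}

Let $L=L_{min}$ and $N\ge3$. The vertices of $\widetilde{\mathcal R}_N$ are $(m,j)\in\mathbb Z/2N\times\mathbb Z/3$. The vertices of $\widetilde{\mathcal S}_N$ are $(m,j)$ with $0\le m\le2N-1$, $j\in\mathbb Z/3$. In both graphs every vertex carries one lead, and the edges are
\begin{itemize}
\item $(2i,j)-(2i+1,j)$ of length $2L$;
\item $(2i,j)-(2i+1,j+1)$ of length $L$;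
\item $(2i+1,j)-(2i+2,j)$ of length $L$, in $\widetilde{\mathcal S}_N$ only for $0\le i\le N-2$.
\end{itemize}
The \emph{ring} $\mathcal R_N$ and the \emph{strip} $\mathcal S_N$ are obtained by inserting a lead-free vertex at the midpoint of each edge of length $2L$; see Figure \ref{fig:strip}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.1cm,y=1cm]
\foreach \m in {0,2}{
  \foreach \j in {0,1,2}{
    \draw[very thick] (\m,\j)--({\m+1},\j);
  }
  \draw (\m,0)--({\m+1},1);
  \draw (\m,1)--({\m+1},2);
  \draw[dashed] (\m,2) to[bend left=20] ({\m+1},0);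
}
\foreach \j in {0,1,2}{
  \draw (1,\j)--(2,\j);
  \draw[dotted] (-0.4,\j)--(0,\j);
  \draw[dotted] (3,\j)--(3.4,\j);
  \foreach \m in {0,1,2,3}{ \fill (\m,\j) circle (2.2pt); }
  \foreach \m in {0,2}{ \filldraw[fill=white] ({\m+0.5},\j) circle (2pt); }
}
\node[below] at (0,-0.2) {$2i$};
\node[below] at (1,-0.2) {$2i+1$};
\node[below] at (2,-0.2) {$2i+2$};
\node[below] at (3,-0.2) {$2i+3$};
\end{tikzpicture}
\caption{Two consecutive cells of the ring and the strip. Horizontal position is $m$, height is $j=0,1,2$ modulo $3$. Black vertices carry one lead each (not drawn). Thick edges have length $2L$ and are divided by lead-free vertices (white). Thin edges have length $L$; the dashed ones are the twisted edges from $j=2$ to $j=0$, also of length $L$. Crossings of edges are not vertices. The ring closes up after $N$ cells; the strip simply ends.}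
\label{fig:strip}
\end{figure}

All edges of $\mathcal R_N,\mathcal S_N$ have length $L$, and both graphs are connected. The pairs $(d,\boldsymbol n)$ that occur are $(3,1)$; $(2,0)$ at the midpoints; and $(2,1)$ in the columns $m=0$ and $m=2N-1$ of $\mathcal S_N$. So both graphs are unbalanced and belong to $\mathfrak Q_{D,n_0,L_{min},L_{max}}$ for $D\ge3$, $n_0\ge1$. By Lemma \ref{lem:subdivision} we may compute $f$ on $\widetilde{\mathcal R}_N,\widetilde{\mathcal S}_N$; the total lengths are
\[
\mathcal L_{\mathcal R_N}=12NL,\qquad\mathcal L_{\mathcal S_N}=(12N-3)L .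
\]

\emph{The common BS limit.} Let $G_\infty$ be the analogous infinite graph with $m\in\mathbb Z$, including midpoints. The group generated by the automorphisms $(m,j)\mapsto(m+2,j)$ and $(m,j)\mapsto(m,j+1)$ acts transitively on each of three types of vertices: $m$ even, $m$ odd, midpoints. Let $x_1,x_2,x_3$ be representatives. Each type occurs exactly $3N$ times in $\mathcal R_N$ and in $\mathcal S_N$. For fixed $r$ and large $N$, the ball of radius $r$ around a vertex of type $\tau$, at distance more than $r+1$ from the end columns in the case of $\mathcal S_N$, is isomorphic to $B_r(G_\infty,x_\tau)$. By Lemma \ref{lem:bs} both sequences converge to $\mathbb P=\frac13\sum_\tau\delta_{(G_\infty,x_\tau)}$.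

\subsection{The determinants}

From here on, $a,b,c,c_0,h,r$ denote the following functions of $w=e^{\mathrm iLz}$; directed edges and radii no longer occur. Let $w^4\ne1$, and for $\omega^3=1$ put
\[
r=w(1+w^2),\quad a=w^2+\omega r,\quad b=w^2+\bar\omega r,\quad c=2+2w^2+w^4,\quad c_0=\tfrac12(3+2w^2+w^4),
\]
\[
h=c^2-r^2-ab .
\]
Here $a,b,h$ depend on $\omega$. We multiply the matrix $K$ of Lemma \ref{lem:vertex} by $1-w^4$. Since
\[
(1-w^4)\gamma(w^2)=w^2,\quad(1-w^4)\gamma(w)=r,\quad(1-w^4)\alpha(w^2)=\tfrac12(1+w^4),\quad(1-w^4)\alpha(w)=\tfrac12(1+w^2)^2,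
\]
the off-diagonal entries become $-w^2$ for length $2L$ and $-r$ for length $L$. At a vertex with one edge of length $2L$, two of length $L$ and one lead the diagonal entry is $\frac12(1-w^4)+\frac12(1+w^4)+(1+w^2)^2=c$. In an end column of the strip, with only one edge of length $L$, it is $1+\frac12(1+w^2)^2=c_0$.

On functions $\omega^j\varphi(m)$ the coefficient of $\varphi(2i+1)$ at $2i$ is $-(w^2+\omega r)=-a$, the coefficient of $\varphi(2i)$ at $2i+1$ is $-(w^2+\bar\omega r)=-b$, and the bonds between $2i+1$ and $2i+2$ have coefficient $-r$ both ways.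

\emph{Ring.} Inserting $\varphi(2i)=\beta^ix$, $\varphi(2i+1)=\beta^iy$ with $\beta^N=1$, we get the $2\times2$ determinant
\[
\det\begin{pmatrix}c&-(a+r\beta^{-1})\\-(b+r\beta)&c\end{pmatrix}=h-ra\beta-rb\beta^{-1} .
\]
There are $6N$ vertices, all with $q_v=\frac12$, $3N$ edges with $u_e=w^2$ and $6N$ with $u_e=w$, and $(1-w^4)^{3N-6N}(1-w^2)^{6N}=\big(\frac{1-w^2}{1+w^2}\big)^{3N}$. Hence
\begin{equation}\label{eq:ring}
f_{\mathcal R_N}=2^{-6N}\Big(\frac{1-w^2}{1+w^2}\Big)^{3N}\prod_{\omega^3=1}R_N^\omega,\qquad R_N^\omega=\prod_{\beta^N=1}\big(h-ra\beta-rb\beta^{-1}\big).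
\end{equation}

\emph{Strip.} Six end vertices have $q_v=\frac23$ instead of $\frac12$, and three edges of length $L$ are missing. So
\begin{equation}\label{eq:strip}
f_{\mathcal S_N}=\big(\tfrac43\big)^6(1-w^2)^{-3}\,2^{-6N}\Big(\frac{1-w^2}{1+w^2}\Big)^{3N}\prod_{\omega^3=1}T_N^\omega,
\end{equation}
where $T_N^\omega$ is the determinant of the $2N\times2N$ tridiagonal matrix with diagonal $(c_0,c,\dots,c,c_0)$ and products of opposite off-diagonal entries $ab,r^2,ab,\dots,r^2,ab$.

The growth of $T^\omega_N$ is governed by a transfer matrix. Let $p(m)$ be the leading $m\times m$ minors of the tridiagonal matrix. Then $p(1)=c_0$, $p(2)=c_0c-ab$, and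
\[
p(2i+1)=c\,p(2i)-r^2p(2i-1),\qquad p(2i+2)=c\,p(2i+1)-ab\,p(2i)\qquad(1\le i\le N-2).
\]
Substituting the first relation in the second, we get
\[
\begin{pmatrix}p(2i+2)\\p(2i+1)\end{pmatrix}=M\begin{pmatrix}p(2i)\\p(2i-1)\end{pmatrix},\qquad M=\begin{pmatrix}c^2-ab&-cr^2\\c&-r^2\end{pmatrix},\quad\operatorname{tr}M=h,\quad\det M=r^2ab .
\]
Finally $p(2N-1)=c\,p(2N-2)-r^2p(2N-3)$ and
\[
T_N^\omega=c_0\,p(2N-1)-ab\,p(2N-2)=(c_0c-ab)\,p(2N-2)-c_0r^2\,p(2N-3),
\]
so
\begin{equation}\label{eq:transfer}
T_N^\omega=(c_0c-ab,\,-c_0r^2)\;M^{N-2}\begin{pmatrix}c_0c-ab\\c_0\end{pmatrix}.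
\end{equation}

The ring is governed by the same matrix. Let $\lambda_\pm$ be the eigenvalues of $M$, the roots of $\lambda^2-h\lambda+r^2ab$, and $\varrho=\max|\lambda_\pm|$ the spectral radius. If $ra\ne0$, then $\beta_\pm=\lambda_\pm/(ra)$ are the roots of $ra\beta^2-h\beta+rb$. Since $h-ra\beta-rb\beta^{-1}=-ra\,\beta^{-1}(\beta-\beta_+)(\beta-\beta_-)$,
\begin{equation}\label{eq:ringproduct}
|R_N^\omega|=|ra|^N\,|1-\beta_+^N|\,|1-\beta_-^N| .
\end{equation}
By \eqref{eq:transfer} and the formula $\|M^n\|^{1/n}\to\varrho$, the exponential growth rate of the strip determinant is at most $\varrho$. The ring determinant grows like $|ra|^N$ where $\varrho<|ra|$. Since $\lambda_+\lambda_-=r^2ab$, we have $\varrho^2\ge|ra||rb|$, so this requires $|a|>|b|$, as in the smallest case above. The smallest case, where the diagonal vanishes, also suggests where to look: at zeros of $h$.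

\subsection{A point where the ring wins}

\begin{lemma}\label{lem:point}
There are $\omega\in\{e^{2\pi\mathrm i/3},e^{-2\pi\mathrm i/3}\}$ and $w_0\in\mathbb C$ with $|w_0|>1$ such that $h(w_0)=0$, $r(w_0)\ne0$ and $|a(w_0)|>|b(w_0)|$. At $w_0$ we have $\varrho=|r||ab|^{1/2}<|ra|$.
\end{lemma}

\begin{proof}
For both values of $\omega$, $ab=w^4-w^2r+r^2$, because $\omega+\bar\omega=-1$. Hence
\begin{align*}
h&=c^2-2r^2-w^4+w^2r\\
&=(w^8+4w^6+8w^4+8w^2+4)-(2w^6+4w^4+2w^2)-w^4+(w^5+w^3)\\
&=w^8+2w^6+w^5+3w^4+w^3+6w^2+4 .
\end{align*}
The product of the eight zeros is $4$, so there is a zero $w_0$ with $|w_0|>1$. It is not real: for real $w$ we have $|w|^5\le\frac12(w^4+w^6)$ and $|w|^3\le\frac12(w^2+w^4)$, so $h(w)\ge4>0$. The zeros of $r$ are $0,\pm\mathrm i$, so $r(w_0)\ne0$.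

Let $\sigma=w_0+w_0^{-1}$. Then $\operatorname{Im}\sigma=\operatorname{Im}w_0\,(1-|w_0|^{-2})\ne0$. At $w_0$ we have $r=w_0^2\sigma$, $a=w_0^2(1+\omega\sigma)$ and $b=w_0^2(1+\bar\omega\sigma)$, so
\[
|a|^2-|b|^2=2|w_0|^4\operatorname{Re}\big((\omega-\bar\omega)\sigma\big)=-4|w_0|^4\operatorname{Im}\omega\,\operatorname{Im}\sigma\ne0 .
\]
Exchanging $\omega$ and $\bar\omega$ exchanges $a$ and $b$, so one choice of $\omega$ gives $|a(w_0)|>|b(w_0)|$. At $w_0$ the eigenvalues of $M$ satisfy $\lambda^2=-r^2ab$. This gives the last assertion.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:unbalanced}]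
We show that on some open set the potentials of the rings stay above those of the strips by a fixed amount. Since both have the same limit in the upper half-plane, the limits of their Laplacians must then differ.

Fix $\omega$ and $w_0$ as in Lemma \ref{lem:point}. By continuity of $\varrho$ and $|ra|$ in $w$, there are $0<s<t$ and an open neighborhood $W'\subset\{|w|>1\}$ of $w_0$ on which $\varrho<s<t<|ra|$ in the sector of $\omega$. Choose $z_0$ with $e^{\mathrm iLz_0}=w_0$ and an open neighborhood $W$ of $z_0$ that $z\mapsto e^{\mathrm iLz}$ maps biholomorphically into $W'$. On $W$ we have $|w|>1$, so $w^4\ne1$ and the formulas above apply. We compare the sectors for $z\in W$.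

\emph{Sectors $\omega$ and $\bar\omega$.} In the sector of $\omega$, $|\beta_\pm|\le\varrho/|ra|<1$, so \eqref{eq:ringproduct} and \eqref{eq:transfer} give
\[
\tfrac1N\log|R_N^\omega|\to\log|ra|\ge\log t,\qquad\limsup\tfrac1N\log|T_N^\omega|\le\log\varrho\le\log s ,
\]
where $\log\varrho=-\infty$ is possible. The sector of $\bar\omega$ has $a$ and $b$ exchanged and the same $h$. Replacing $\beta$ by $\beta^{-1}$ we see that $R_N^{\bar\omega}=R_N^\omega$; and $T_N^{\bar\omega}=T_N^\omega$, since $a,b$ enter it only through $ab$. So the same estimates hold.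

\emph{Sector $1$.} Here we only need that the ring is not smaller than the strip. For $\omega=1$ we have $a=b=w^2+r$. Denote by $\varrho_1$ the spectral radius of $M$ in this sector. Off a finite set of $w$ we have $ra\ne0$, so $\beta_+\beta_-=1$ and $\varrho_1=|ra|\max|\beta_\pm|>0$. If $|\beta_\pm|\ne1$, one of these numbers has modulus greater than $1$, the other less than $1$, and \eqref{eq:ringproduct} gives $\frac1N\log|R_N^1|\to\log\varrho_1$. If $|\beta_\pm|=1$, then $h/(ra)=\beta_++\beta_-\in[-2,2]$. The rational function $h/(ra)$ has a pole at $w=0$, because $h(0)=4$ while $ra$ vanishes at $0$ and is not identically zero. So it is not constant, and the preimage of $[-2,2]$ is a null set. Thus $\frac1N\log|R_N^1|\to\log\varrho_1$ for a.e.\ $w$, hence for a.e.\ $z\in W$, while $\limsup\frac1N\log|T_N^1|\le\log\varrho_1$ by \eqref{eq:transfer}.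

\emph{Potentials.} The factors $(\frac43)^6(1-w^2)^{-3}$ in \eqref{eq:strip} do not matter in the limit, and the remaining prefactors in \eqref{eq:ring} and \eqref{eq:strip} are equal. Dividing the logarithms by $12NL$ and $(12N-3)L$ respectively, we conclude that for a.e.\ $z\in W$ the limit of $V_{\mathcal R_N}(z)$ exists and
\begin{equation}\label{eq:gap}
\limsup_NV_{\mathcal S_N}(z)+\frac1{6L}\log\frac ts\le\lim_NV_{\mathcal R_N}(z).
\end{equation}
By the compactness theorem of Section \ref{sec:potential} there is a sequence $N_1<N_2<\cdots$ with $V_{\mathcal R_{N_k}}\to u^{\mathcal R}$ and $V_{\mathcal S_{N_k}}\to u^{\mathcal S}$ in $L^1_{loc}$, and, after passing to a further subsequence, a.e. Then $\mu_{\mathcal R_{N_k}}\to\frac1{2\pi}\Delta u^{\mathcal R}$ and $\mu_{\mathcal S_{N_k}}\to\frac1{2\pi}\Delta u^{\mathcal S}$ vaguely. The two sequences $(\mathcal R_{N_k})$ and $(\mathcal S_{N_k})$ consist of unbalanced graphs and have the same BS limit $\mathbb P$.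

\emph{The limits differ.} Suppose $\Delta u^{\mathcal R}=\Delta u^{\mathcal S}$. By Weyl's lemma $g=u^{\mathcal R}-u^{\mathcal S}$ equals a.e.\ a harmonic function on $\mathbb C$. By Theorem \ref{thm:positive}, part 1, $V_{\mathcal R_{N_k}}$ and $V_{\mathcal S_{N_k}}$ have the same limit $u_{\mathbb P}$ at every $z$ with $\operatorname{Im}z>0$, so $g=0$ a.e.\ in the upper half-plane. A harmonic function on $\mathbb C$ that vanishes on a half-plane vanishes identically, so $g=0$ a.e. But $g\ge\frac1{6L}\log\frac ts>0$ a.e.\ on $W$ by \eqref{eq:gap}. This contradiction proves the theorem.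
\end{proof}

The set $W$ lies in $\operatorname{Im}z<0$, because $|w|>1$ there. By Theorem \ref{thm:positive}, part 1, the gap \eqref{eq:gap} cannot occur where $\operatorname{Im}z<-\kappa$; as it occurs a.e.\ on the open set $W$, this set does not meet the half-plane $\operatorname{Im}z<-\kappa$. So the gap opens inside the strip $-\kappa\le\operatorname{Im}z<0$, where part 1 gives only an upper bound for the potentials of unbalanced graphs.

\begin{thebibliography}{9}

\bibitem{Hormander}
L.~H\"ormander,
\emph{The Analysis of Linear Partial Differential Operators I}, 2nd ed.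

\bibitem{Ingremeau}
Maxime Ingremeau,
\emph{A trace formula for scattering resonances of unbalanced quantum graphs},
arXiv:2206.12460 (2022).

\end{thebibliography}
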